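\title{Quadratic Julia sets of positive area with the critical point on the boundary of the Siegel disk}

\begin{abstract}
Let $P_\alpha(z)=e^{2\pi i\alpha}z+z^2$ have a Siegel disk $\Delta_\alpha$ centered at the origin. We show that positive area of the Julia set is not equivalent to the absence of the critical point from $\partial\Delta_\alpha$: there are uncountably many Brjuno numbers $\alpha$, with all partial quotients large, for which the Julia set has positive area and the critical point lies on $\partial\Delta_\alpha$. Near every bounded type number $\gamma$ with large partial quotients we find parameters of both kinds, critical point on the boundary and off the boundary, whose Julia sets have almost the area of the filled Julia set of $P_\gamma$. The proof combines the perturbations of Buff and Ch\'eritat, which shrink the Siegel disk, with a step that brings an invariant subdisk close to the critical point at a small cost in area.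
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For real $\alpha$ put $\lambda_\alpha=e^{2\pi i\alpha}$ and
\[
P_\alpha(z)=\lambda_\alpha z+z^2 .
\]
The \emph{filled Julia set} $K_\alpha$ is the set of points whose orbit under $P_\alpha$ is bounded, and the \emph{Julia set} is $J_\alpha=\partial K_\alpha$. The origin is a fixed point with multiplier $\lambda_\alpha$, and the only finite critical point is $c_\alpha=-\lambda_\alpha/2$. Area means planar Lebesgue measure.

Let $\alpha\in(0,1)$ be irrational, with continued fraction expansion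
\[
\alpha=[a_1,a_2,a_3,\dots]=\cfrac{1}{a_1+\cfrac{1}{a_2+\cfrac{1}{a_3+\cdots}}}
\]
and convergents $p_n/q_n$. The origin is a \emph{Siegel point} if $P_\alpha$ is holomorphically conjugate to a linear map near $0$. Then $0$ is an interior point of $K_\alpha$, and the \emph{Siegel disk} $\Delta_\alpha$ is the component of $\operatorname{int}K_\alpha$ that contains $0$. By Yoccoz's theorem, $0$ is a Siegel point if and only if $\alpha$ is a \emph{Brjuno number}, that is, $\sum_{n\ge1}q_n^{-1}\log q_{n+1}<\infty$.

When there is a Siegel disk, an orbit escapes to infinity, or falls into $\Delta_\alpha$, or stays in $J_\alpha$ forever; the area of $J_\alpha$ measures the third alternative. The critical point cannot lie in $\Delta_\alpha$, where $P_\alpha$ is conjugate to a rotation, but it may lie on $\partial\Delta_\alpha$. The known results suggest that these two features go together. If $\alpha$ is of \emph{bounded type}, that is, $\sup_na_n<\infty$, then $\operatorname{area}J_\alpha=0$ and $c_\alpha\in\partial\Delta_\alpha$; see (A) in Section~\ref{sec:cited}. Petersen and Zakeri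 proved the same two statements for Lebesgue-almost every $\alpha$. Say that $\alpha$ is of \emph{sufficiently high type} if $a_n\ge N$ for all $n$, with $N$ sufficiently large, and that $\alpha$ is a \emph{Herman number} if every orientation-preserving real-analytic circle diffeomorphism with rotation number $\alpha$ is analytically conjugate to the rotation by $\alpha$. For $\alpha$ of sufficiently high type, $c_\alpha\in\partial\Delta_\alpha$ if and only if $\alpha$ is a Herman number, and if $\alpha$ is not a Herman number then $J_\alpha$ has Hausdorff dimension $2$. One is led to guess a dichotomy: either the critical point sits on the boundary and the Julia set is null, or it is off the boundary and the Julia set is large. The following question comes from Qiao and Qu \cite{QQ}.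

\begin{quote}
\textbf{Question.} \emph{Is it true, for every Brjuno number $\alpha\in(0,1)$, that $\operatorname{area}J_\alpha>0$ if and only if $c_\alpha\notin\partial\Delta_\alpha$?}
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a Brjuno number $\theta\in(0,1)$ with $c_\theta\in\partial\Delta_\theta$ and $\operatorname{area}J_\theta>0$. Hence the answer to the Question is negative.
\end{theorem}

So positive area does not force the critical point off the boundary. We do not settle whether $c_\alpha\notin\partial\Delta_\alpha$ always implies positive area.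

The theorem has a quantitative form. Write $D(a,R)$ for the open disk with center $a$ and radius $R$, and $D_t=D(0,t)$. If $\alpha$ is irrational and $0$ is a Siegel point of $P_\alpha$, let
\[
\varphi_\alpha:D_{r(\alpha)}\to\Delta_\alpha,\qquad \varphi_\alpha(0)=0,\quad\varphi_\alpha'(0)=1,
\]
be the conformal map that conjugates the rotation to $P_\alpha$: $\varphi_\alpha(\lambda_\alpha\zeta)=P_\alpha(\varphi_\alpha(\zeta))$. The number $r(\alpha)$ is the conformal radius of $\Delta_\alpha$. For all other real $\alpha$, rational ones included, set $r(\alpha)=0$. For $0<t\le r(\alpha)$ let $\Delta_\alpha(t)=\varphi_\alpha(D_t)$, an invariant subdisk of $\Delta_\alpha$, and let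
\[
G(\alpha,t)=\{z\in K_\alpha:\ P_\alpha^m(z)\notin\Delta_\alpha(t)\ \text{for all }m\ge0\}.
\]
These sets interpolate between $K_\alpha$ and $J_\alpha$: they decrease in $t$, they exhaust $K_\alpha$ up to a countable set as $t\to0$, and $G(\alpha,r(\alpha))=J_\alpha$ (Lemma~\ref{lem:levels}).

Throughout, $N\ge2$ is a fixed integer, large enough for the facts (B), (C), (D) of Section~\ref{sec:cited}, and $S_N$ is the set of bounded type irrationals in $(0,1)$ with all partial quotients $\ge N$.

\begin{theorem}\label{thm:strong}
Let $\gamma\in S_N$, $0<s<r(\gamma)$ and $\varepsilon>0$.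
\begin{itemize}
\item[(i)] There are uncountably many Brjuno numbers $\theta$ with all partial quotients $\ge N$ such that $|\theta-\gamma|<\varepsilon$, $s<r(\theta)<s+\varepsilon$, $c_\theta\in\partial\Delta_\theta$ and $\operatorname{area}J_\theta\ge\operatorname{area}G(\gamma,s)-\varepsilon$.
\item[(ii)] There is a Brjuno number $\theta'$ with all partial quotients $\ge N$ such that $|\theta'-\gamma|<\varepsilon$, $r(\theta')=s$, $c_{\theta'}\notin\partial\Delta_{\theta'}$ and $\operatorname{area}J_{\theta'}\ge\operatorname{area}G(\gamma,s)-\varepsilon$.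
\end{itemize}
In particular, for every $\gamma\in S_N$ and $\varepsilon>0$ there are, arbitrarily near $\gamma$, parameters $\alpha$ of both kinds ($c_\alpha\in\partial\Delta_\alpha$ and $c_\alpha\notin\partial\Delta_\alpha$) with $\operatorname{area}J_\alpha>\operatorname{area}K_\gamma-\varepsilon$ and $\operatorname{area}(\operatorname{int}K_\alpha)<\varepsilon$.
\end{theorem}

Increasing $N$ if necessary, the characterization recalled above shows that the numbers $\theta$ in (i) are Herman numbers. So Herman numbers of high type can have Julia sets of positive area.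

\subsection{The idea of the proof}

Every parameter is obtained as a limit $\theta=\lim\gamma_k$ of numbers in $S_N$, although each $J_{\gamma_k}$ is null. Area appears in the limit for the following reason: if $t_k\le r(\gamma_k)$ and $t_k\to r(\theta)$, then a point that lies in infinitely many of the sets $G(\gamma_k,t_k)$ lies in $J_\theta$ (Lemma~\ref{lem:areaJ}). The task is therefore to move the pair $(\gamma,t)$ until $t$ reaches the conformal radius, while losing little of the area of $G(\gamma,t)$.

A theorem of Buff and Ch\'eritat does this by lowering the conformal radius towards a given $s$. The limit disk is then a small perturbation of $\Delta_\gamma(s)$, which is far from the critical point. This gives part (ii); the short proof in Section~\ref{sec:shrink} is the model for the later limiting arguments, and it shows what is missing for (i): the subdisks $\Delta_{\gamma_k}(t_k)$ must come arbitrarily close to the critical point. The step that achieves this (Proposition~\ref{prop:step}) replaces $(\gamma,s)$ by a pair $(\alpha,t)$ with $s<t<r(\alpha)<s+\eta$. It rests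 on one observation, isolated in Section~\ref{sec:gate}: an orbit that stays near the old disk $\Delta_\gamma$ can enter $\Delta_\alpha(t)$ only by passing close to the critical point, and it cannot do even that if $\Delta_\alpha(t)$ keeps a small distance $\kappa$ from $c_\alpha$. Two losses remain to be bounded: points whose orbits leave the vicinity of $\Delta_\gamma$ (Section~\ref{sec:stay}), and points that start inside the new disk $\Delta_\alpha$ (Section~\ref{sec:rigid}). Section~\ref{sec:step} assembles the step and Section~\ref{sec:final} iterates it with $\kappa\to0$.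

\section{Background}\label{sec:background}

\subsection{Elementary facts}

The following facts hold for every real $\alpha$. The \emph{postcritical set} is $\mathrm{PC}_\alpha=\overline{\{P_\alpha^k(c_\alpha):k\ge1\}}$.

\medskip\noindent\textbf{(E1) Escape.} We have $|P_\alpha(z)|\ge|z|(|z|-1)$. Hence the orbit of a point with $|z|>2$ tends to infinity, so $K_\alpha\subset\overline{D}_2$, $\operatorname{area}K_\alpha\le4\pi$, and every orbit outside $K_\alpha$ tends to infinity. For $R\ge2$ we get $P_\alpha^{-1}(D_R)\subset D_R$. Escape is uniform in the parameter: \emph{if $x\notin K_\alpha$, $\alpha_n\to\alpha$ and $m_n\to\infty$, then $|P_{\alpha_n}^{m_n}(x)|\to\infty$.} Indeed $|P_\alpha^j(x)|>3$ for some $j$, so $|P_{\alpha_n}^j(x)|>3$ for large $n$, and then $|P_{\alpha_n}^{j+i}(x)|\ge3\cdot2^i$.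

\medskip\noindent\textbf{(E2) Symmetry.} With $v_\alpha=P_\alpha(c_\alpha)$ we have $P_\alpha(z)=(z-c_\alpha)^2+v_\alpha$. So $P_\alpha(z)=P_\alpha(z')$ if and only if $z'=z$ or $z'=\iota_\alpha(z)$, where $\iota_\alpha(z)=2c_\alpha-z$ is the point reflection in $c_\alpha$.

\medskip\noindent\textbf{(E3) Inverse branches.} The critical values of $P_\alpha^m$ are the points $P_\alpha^k(c_\alpha)$, $1\le k\le m$. If $\Omega$ is a simply connected domain disjoint from $\mathrm{PC}_\alpha$ and $P_\alpha^m(z)\in\Omega$, then $P_\alpha^m$ is a covering over $\Omega$, so there is a holomorphic $h:\Omega\to\mathbb C$ with $P_\alpha^m\circ h=\mathrm{id}$ and $h(P_\alpha^m(z))=z$.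

\medskip\noindent\textbf{(E4) Area of preimages.} For Borel $S\subset\mathbb C$ we have $\operatorname{area}P_\alpha^{-1}(S)\le(\pi\operatorname{area}S)^{1/2}$. Indeed $|P_\alpha'(z)|^2=4|P_\alpha(z)-v_\alpha|$ and each $y\ne v_\alpha$ has two preimages, so
\[
\operatorname{area}P_\alpha^{-1}(S)=\frac12\int_S\frac{dA(y)}{|y-v_\alpha|}\le\frac12\int_{D(v_\alpha,R)}\frac{dA(y)}{|y-v_\alpha|}=\pi R,\qquad \pi R^2=\operatorname{area}S,
\]
because the integrand is larger on $D(v_\alpha,R)\setminus S$ than on $S\setminus D(v_\alpha,R)$, and these sets have equal area. Thus for fixed $M$, $\operatorname{area}P_\alpha^{-M}(S)\to0$ as $\operatorname{area}S\to0$, uniformly in $\alpha$, and preimages of null sets are null.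

\medskip\noindent\textbf{(R) Stability of images.} \emph{Let $f_n\to f$ locally uniformly on a domain $\Omega$, with $f_n$ holomorphic and $f$ univalent, and let $\overline D(w,\delta)\subset\Omega$. Then some fixed disk centered at $f(w)$ lies in $f_n(D(w,\delta))$ for all large $n$.} Let $2\mu=\min_{|\omega-w|=\delta}|f(\omega)-f(w)|>0$. If $|y-f(w)|<\mu$ and $|f_n-f|<\mu$ on the circle, then $f_n-y$ differs from $f-f(w)$ by less than $2\mu$ there, and Rouch\'e's theorem gives a zero of $f_n-y$ in $D(w,\delta)$.

\subsection{Levels}

Let $r(\alpha)>0$. The map $\varphi_\alpha$ is the normalized Riemann map of $\Delta_\alpha$: this domain is simply connected by the maximum principle, $P_\alpha$ maps it into itself, and $\varphi_\alpha^{-1}\circ P_\alpha\circ\varphi_\alpha$ is the rotation by Schwarz's lemma. In particular $P_\alpha$ is a bijection of each $\Delta_\alpha(t)$, $c_\alpha\notin\Delta_\alpha$, and by (E2)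
\begin{equation}\label{eq:preimage}
P_\alpha^{-1}(\Delta_\alpha(t))=\Delta_\alpha(t)\cup\iota_\alpha(\Delta_\alpha(t)).
\end{equation}
The theorems of Sullivan and Fatou describe the interior of $K_\alpha$:
\begin{equation}\label{eq:interior}
\operatorname{int}K_\alpha=\bigcup_{m\ge0}P_\alpha^{-m}(\Delta_\alpha).
\end{equation}
(Every component of $\operatorname{int}K_\alpha$ is eventually periodic, a periodic component belongs to a non-repelling cycle, and a quadratic polynomial has at most one non-repelling cycle in $\mathbb C$, here the origin.)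

The function $|\varphi_\alpha^{-1}|$ is constant along orbits in $\Delta_\alpha$. So each $z\in\operatorname{int}K_\alpha$ has a \emph{level}
\[
\ell_\alpha(z)=|\varphi_\alpha^{-1}(P_\alpha^m(z))|\in[0,r(\alpha)),
\]
independent of $m$ as soon as $P_\alpha^m(z)\in\Delta_\alpha$. The orbit of $z\in\operatorname{int}K_\alpha$ meets $\Delta_\alpha(t)$ exactly when $\ell_\alpha(z)<t$, and by \eqref{eq:interior} orbits in $J_\alpha$ never meet $\Delta_\alpha$. Therefore
\begin{equation}\label{eq:Glevel}
G(\alpha,t)=J_\alpha\cup\{z\in\operatorname{int}K_\alpha:\ \ell_\alpha(z)\ge t\}.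
\end{equation}

\begin{lemma}\label{lem:levels}
Let $r=r(\alpha)>0$ and $g(t)=\operatorname{area}G(\alpha,t)$ for $0<t\le r$.
\begin{itemize}
\item[(a)] $G(\alpha,t)$ is compact and decreases in $t$; $G(\alpha,r)=J_\alpha$; and $g(t)\ge\pi(r^2-t^2)$.
\item[(b)] Each level set $\{\ell_\alpha=s\}$ is null. Moreover $g(\rho)\to g(s)$ as $\rho\downarrow s$ for $0<s<r$, $g(t)\to\operatorname{area}K_\alpha$ as $t\downarrow0$, and $g(t)\to\operatorname{area}J_\alpha$ as $t\uparrow r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $G(\alpha,t)$ is $K_\alpha$ minus the open sets $P_\alpha^{-m}(\Delta_\alpha(t))$; monotonicity and $G(\alpha,r)=J_\alpha$ follow from \eqref{eq:Glevel}. Also $G(\alpha,t)\supset\varphi_\alpha(D_r\setminus D_t)$, and if $\varphi_\alpha(\zeta)=\sum b_n\zeta^n$, $b_1=1$, this annulus has area $\pi\sum_nn|b_n|^2(r^{2n}-t^{2n})\ge\pi(r^2-t^2)$.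

(b) The set $\{\ell_\alpha=s\}$ is the union of the iterated preimages of $\varphi_\alpha(\{|\zeta|=s\})$, which are null by (E4); for $s=0$ it is countable. By \eqref{eq:Glevel}, $\bigcup_{\rho>s}G(\alpha,\rho)=G(\alpha,s)\setminus\{\ell_\alpha=s\}$, $\bigcup_{t>0}G(\alpha,t)=K_\alpha\setminus\{\ell_\alpha=0\}$ and $\bigcap_{t<r}G(\alpha,t)=J_\alpha$. The unions and the intersection are monotone and all sets lie in $\overline D_2$.
\end{proof}

\subsection{Four published theorems}\label{sec:cited}

The proof relies on the following results, used as stated here.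

\begin{itemize}
\item[\textbf{(A)}] If $\alpha$ is of bounded type, then $\partial\Delta_\alpha$ is a Jordan curve containing $c_\alpha$ (Douady, Ghys, Herman, \'Swi\c{a}tek; see \cite{Douady}), and $\operatorname{area}J_\alpha=0$ (Petersen \cite{Petersen}).
\item[\textbf{(B)}] (Buff--Ch\'eritat \cite{BC}, the key proposition for the Siegel case.) For $\gamma\in S_N$, $0<\rho'<\rho<r(\gamma)$ and $\varepsilon>0$ there is $\alpha'\in S_N$ with $|\alpha'-\gamma|<\varepsilon$, $\rho'<r(\alpha')<\rho$ and $\operatorname{area}G(\alpha',\rho')\ge(1-\varepsilon)\operatorname{area}G(\gamma,\rho)$.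
\item[\textbf{(C)}] (\cite{BC}, from Inou--Shishikura theory.) If $\alpha_n\to\gamma$ with $\alpha_n,\gamma\in S_N$, then every neighborhood of $\overline\Delta_\gamma$ contains $\mathrm{PC}_{\alpha_n}$ for large $n$.
\item[\textbf{(D)}] (Cheraghi \cite{Cheraghi}.) If $\alpha$ is a Brjuno number with all partial quotients $\ge N$, then $\operatorname{area}\mathrm{PC}_\alpha=0$.
\end{itemize}

The lower bound $N$ on the partial quotients enters only through (B), (C) and (D); bounded type enters through (A), (B) and (C). Part (ii) of Theorem~\ref{thm:strong} needs only (B). Fact (D) is used once, in Step 2 of the proof of Proposition~\ref{prop:step}.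

Let $\gamma$ be of bounded type. By (A) and Carath\'eodory's theorem, $\varphi_\gamma$ extends to a homeomorphism $\overline D_{r(\gamma)}\to\overline\Delta_\gamma$, which conjugates the rotation to $P_\gamma$ by continuity. Orbits of an irrational rotation are dense in circles, so
\begin{equation}\label{eq:A}
P_\gamma\ \text{is injective on }\overline\Delta_\gamma,\qquad \overline\Delta_\gamma\cap\iota_\gamma(\overline\Delta_\gamma)=\{c_\gamma\},\qquad \mathrm{PC}_\gamma=\partial\Delta_\gamma .
\end{equation}
For the middle statement, if $x$ and $\iota_\gamma(x)$ both lie in $\overline\Delta_\gamma$, they have the same image, so $x=\iota_\gamma(x)=c_\gamma$.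

We shall use a convenient family of neighborhoods of $\overline\Delta_\gamma$. Let $\Psi_\gamma:\{|w|>1\}\to\mathbb C\setminus\overline\Delta_\gamma$ be conformal with $\Psi_\gamma(\infty)=\infty$, and for $0<\tau<1$ let
\[
V^\tau(\gamma)=\mathbb C\setminus\Psi_\gamma(\{|w|\ge1+\tau\}).
\]
This is the Jordan domain bounded by $\Psi_\gamma(\{|w|=1+\tau\})$. The compact sets $\overline{V^\tau(\gamma)}=\mathbb C\setminus\Psi_\gamma(\{|w|>1+\tau\})$ decrease to $\overline\Delta_\gamma$ as $\tau\downarrow0$, so every open set containing $\overline\Delta_\gamma$ contains $\overline{V^\tau(\gamma)}$ for small $\tau$.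

\section{Limits of parameters}\label{sec:limits}

Neither $K_\alpha$ nor $r(\alpha)$ is assumed to depend continuously on $\alpha$. What we need is that both can only jump up in the limit, and that a subdisk that survives in the limit moves continuously.

\begin{lemma}\label{lem:limits}
Let $\alpha_n\to\alpha$.
\begin{itemize}
\item[(a)] Every open set $O\supset K_\alpha$ contains $K_{\alpha_n}$ for large $n$. Hence $\operatorname{area}(K_{\alpha_n}\setminus K_\alpha)\to0$ and $\limsup\operatorname{area}K_{\alpha_n}\le\operatorname{area}K_\alpha$.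
\item[(b)] If $\liminf r(\alpha_n)\ge t>0$, then $\alpha$ is irrational, $r(\alpha)\ge t$, and $\varphi_{\alpha_n}\to\varphi_\alpha$ uniformly on $\overline D_\rho$ for each $\rho<t$. In particular, $\{\alpha:r(\alpha)<\rho\}$ is open for every $\rho>0$.
\item[(c)] In the situation of (b), if $\rho<t$ and $P_\alpha^m(z)\in\Delta_\alpha(\rho)$, then $P_{\alpha_n}^m(z)\in\Delta_{\alpha_n}(\rho)$ for large $n$.
\item[(d)] If $\alpha_n\in S_N$ and $\liminf r(\alpha_n)>0$, then $\alpha\in(0,1)$ is a Brjuno number with all partial quotients $\ge N$.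
\end{itemize}
\end{lemma}

\begin{proof}
(a) The open sets $\{|P_\alpha^m|>2\}$ increase with $m$ by (E1) and cover the compact set $\overline D_2\setminus O$, so one of them contains it. For this $m$ and large $n$ we have $|P_{\alpha_n}^m|>2$ on $\overline D_2\setminus O$, so $K_{\alpha_n}\subset O$. Since $\operatorname{area}(O\setminus K_\alpha)$ can be made arbitrarily small, the area statements follow.

(b) Fix $t'<t$. For large $n$ the maps $\varphi_{\alpha_n}$ are univalent on $D_{t'}$ and bounded by $2$, so they form a normal family. Let $\varphi$ be a limit along a subsequence. Then $\varphi(0)=0$, $\varphi'(0)=1$, $\varphi$ is univalent by Hurwitz's theorem, and $\varphi(\lambda_\alpha\zeta)=P_\alpha(\varphi(\zeta))$. If $\alpha=p/q$, then $P_\alpha^q=\mathrm{id}$ near $0$, which is impossible for a polynomial of degree $2^q$. So $\alpha$ is irrational and $0$ is a Siegel point. The set $\varphi(D_{t'})$ is open, connected, contains $0$ and consists of points with bounded orbits, so it lies in $\Delta_\alpha$. The map $\psi=\varphi_\alpha^{-1}\circ\varphi:D_{t'}\to D_{r(\alpha)}$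 satisfies $\psi(\lambda_\alpha\zeta)=\lambda_\alpha\psi(\zeta)$ and $\psi'(0)=1$; its Taylor coefficients satisfy $b_n(\lambda_\alpha^n-\lambda_\alpha)=0$, so $\psi=\mathrm{id}$. Hence $t'\le r(\alpha)$ and every limit equals $\varphi_\alpha$. The last sentence says that $\{r\ge\rho\}$ is closed.

(c) Write $P_\alpha^m(z)=\varphi_\alpha(\zeta)$ with $|\zeta|<\rho$. By (b) and (R), $\varphi_{\alpha_n}(D_\rho)$ contains a fixed disk about $\varphi_\alpha(\zeta)$ for large $n$, and $P_{\alpha_n}^m(z)\to\varphi_\alpha(\zeta)$.

(d) By (b), $\alpha\in[0,1]$ is irrational with $r(\alpha)>0$, so it is a Brjuno number by Yoccoz's theorem. The $k$th partial quotient is $\lfloor1/T^{k-1}(x)\rfloor$, where $T(x)=1/x-\lfloor1/x\rfloor$; it is locally constant at every irrational $x\in(0,1)$. So $a_k(\alpha)=a_k(\alpha_n)\ge N$ for large $n$.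
\end{proof}

The next lemma is the source of all positive area in this paper.

\begin{lemma}\label{lem:areaJ}
If $\alpha_k\to\theta$, $0<t_k\le r(\alpha_k)$ and $t_k\to r(\theta)>0$, then
\[
\operatorname{area}J_\theta\ge\limsup_k\operatorname{area}G(\alpha_k,t_k).
\]
\end{lemma}

\begin{proof}
Let $z$ lie in $G(\alpha_k,t_k)$ for infinitely many $k$. By Lemma~\ref{lem:limits}(a), $z$ lies in every open set containing $K_\theta$, so $z\in K_\theta$. Suppose $z\notin J_\theta$. By \eqref{eq:interior}, $P_\theta^m(z)\in\Delta_\theta(\rho)$ for some $m$ and some $\rho<r(\theta)$. Since $\liminf r(\alpha_k)\ge r(\theta)$, Lemma~\ref{lem:limits}(c) gives $P_{\alpha_k}^m(z)\in\Delta_{\alpha_k}(\rho)$ for large $k$, and $\rho<t_k$ for large $k$. So $z\notin G(\alpha_k,t_k)$ for all large $k$, a contradiction. Thus $\bigcap_n\bigcup_{k\ge n}G(\alpha_k,t_k)\subset J_\theta$. The unions decrease in $n$, lie in $\overline D_2$, and each has area at least $\limsup_k\operatorname{area}G(\alpha_k,t_k)$.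
\end{proof}

The hypothesis $t_k\to r(\theta)$ cannot be dropped: for $\alpha_k=\theta$ of bounded type and $t_k=t<r(\theta)$, the left side is $0$ and the right side is at least $\pi(r(\theta)^2-t^2)$.

\section{Shrinking the disk: proof of Theorem~\ref{thm:strong}(ii)}\label{sec:shrink}

Fact (B) replaces $\gamma$ by a nearby parameter whose Siegel disk has a prescribed smaller conformal radius, while the points of high level for $\gamma$ are, in terms of area, still there. Applying it infinitely often pushes the conformal radius down to $s$.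

\begin{proof}[Proof of Theorem~\ref{thm:strong}(ii)]
Let $d=\operatorname{dist}(c_\gamma,\varphi_\gamma(\overline D_s))$, which is positive because $c_\gamma\notin\Delta_\gamma$. By Lemma~\ref{lem:levels}(b) there is $\rho_0\in(s,r(\gamma))$ with $\operatorname{area}G(\gamma,\rho_0)\ge\operatorname{area}G(\gamma,s)-\varepsilon/2$. Fix $\rho_0>\rho_1>\cdots$ with limit $s$. Let $\gamma_0=\gamma$ and let $I_0$ be a closed interval centered at $\gamma$, of radius $<\varepsilon$, with $|c_\alpha-c_\gamma|<d/4$ for $\alpha\in I_0$.

Suppose we have $\gamma_k\in S_N$ with $\rho_k<r(\gamma_k)$ and a closed interval $I_k$ with $\gamma_k\in\operatorname{int}I_k$. Apply (B) to $\gamma_k$, $\rho_{k+1}<\rho_k$ and $1/n$. This gives $\alpha_n\in S_N$ with $\alpha_n\to\gamma_k$, $\rho_{k+1}<r(\alpha_n)<\rho_k$ and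
\[
\operatorname{area}G(\alpha_n,\rho_{k+1})\ge\operatorname{area}G(\gamma_k,\rho_k)-4\pi/n .
\]
Since $s<\rho_{k+1}$, Lemma~\ref{lem:limits}(b) gives $\varphi_{\alpha_n}\to\varphi_{\gamma_k}$ uniformly on $\overline D_s$. Let $\gamma_{k+1}=\alpha_n$ with $n$ so large that $\alpha_n\in\operatorname{int}I_k$, $4\pi/n\le2^{-k-2}\varepsilon$ and $|\varphi_{\alpha_n}-\varphi_{\gamma_k}|<2^{-k-2}d$ on $\overline D_s$. Since $\{r<\rho_k\}$ is open, there is a closed interval $I_{k+1}\subset I_k$ of length $\le2^{-k}$, with $\gamma_{k+1}$ in its interior, on which $r<\rho_k$.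

Let $\theta'=\lim\gamma_k$, the point of $\bigcap I_k$; then $|\theta'-\gamma|<\varepsilon$. By Lemma~\ref{lem:limits}(b),(d), $\theta'$ is a Brjuno number with all partial quotients $\ge N$ and $r(\theta')\ge s$; since $\theta'\in I_{k+1}$ we have $r(\theta')<\rho_k$ for all $k$, so $r(\theta')=s$. Lemma~\ref{lem:areaJ} with $t_k=\rho_k$ gives
\[
\operatorname{area}J_{\theta'}\ge\operatorname{area}G(\gamma,\rho_0)-\sum_{k\ge0}2^{-k-2}\varepsilon\ge\operatorname{area}G(\gamma,s)-\varepsilon .
\]
Finally $\varphi_{\theta'}=\lim\varphi_{\gamma_k}$ on $D_s$, so $|\varphi_{\theta'}-\varphi_\gamma|\le d/2$ there. As $\Delta_{\theta'}=\varphi_{\theta'}(D_s)$, we get $\operatorname{dist}(c_{\theta'},\Delta_{\theta'})\ge d-d/2-d/4>0$.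
\end{proof}

The nested intervals serve to pass the upper bound on $r$ to the limit; Lemma~\ref{lem:limits}(b) alone gives only the lower bound. The same device is used twice more below.

In this construction the critical point stays off the boundary because only the part of $\Delta_{\gamma_k}$ below level $s$ survives. To place it on the boundary, the surviving subdisks must approach it. Raising the level for a fixed $\gamma\in S_N$ does not work: $\Delta_\gamma(t)$ approaches $c_\gamma$ only as $t\uparrow r(\gamma)$, and then $\operatorname{area}G(\gamma,t)\to\operatorname{area}J_\gamma=0$ by Lemma~\ref{lem:levels}(b) and (A). So for fixed $\gamma$ a level close to the critical point carries almost no area, and the parameter has to change first.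

\section{The gate at the critical point}\label{sec:gate}

How can an orbit enter $\Delta_\alpha(t)$ from outside? By \eqref{eq:preimage}, only from the mirror image $\iota_\alpha(\Delta_\alpha(t))$. Suppose the orbit is confined to a set $U$ that contains $\Delta_\alpha(t)$. Then the last point before the entrance lies in $U\cap\iota_\alpha(U)$, and if $U$ is a thin neighborhood of an old disk $\overline\Delta_\gamma$ with $\gamma$ near $\alpha$, this intersection is small by \eqref{eq:A}.

A round model shows the sizes involved. Put the critical point at $w=0$, so that the reflection is $w\mapsto-w$, let the old disk be $D(1,1)$, and let $U=D(1,1+\delta)$. If $w\in U\cap(-U)$, adding $|w-1|^2<(1+\delta)^2$ and $|w+1|^2<(1+\delta)^2$ gives $|w|^2<2\delta+\delta^2$. Take $\kappa\ge(2\delta+\delta^2)^{1/2}$ and a set $E\subset U$ that avoids $D(0,\kappa)$. A point $w\in(-E)\cap U$ would lie in $U\cap(-U)\subset D(0,\kappa)$, and then $-w\in E\cap D(0,\kappa)$. So $-E$ misses $U$, even if $E$ touches the circle $|w|=\kappa$, and $\kappa$ is as small as we like when $\delta$ is small.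 See Figure~\ref{fig:gate}. The general statement has the same proof.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\draw (1,0) circle (1.12);
\draw[dashed] (-1,0) circle (1.12);
\draw[dotted] (1,0) circle (1);
\draw[thick] (0,0) circle (0.55);
\draw[fill=gray!55] plot[smooth cycle] coordinates {(0.55,0) (0.85,0.07) (1.1,0.3) (1.55,0.32) (1.75,0) (1.55,-0.32) (1.1,-0.3) (0.85,-0.07)};
\draw[fill=gray!15] plot[smooth cycle] coordinates {(-0.55,0) (-0.85,-0.07) (-1.1,-0.3) (-1.55,-0.32) (-1.75,0) (-1.55,0.32) (-1.1,0.3) (-0.85,0.07)};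
\fill (0,0) circle (0.025);
\node at (0.27,-0.12) {$c_\alpha$};
\node at (1.38,0) {$\Delta_\alpha(t)$};
\node at (-1.38,0) {$\iota_\alpha\Delta_\alpha(t)$};
\node at (2.0,0.85) {$U$};
\node at (-2.1,0.85) {$\iota_\alpha U$};
\draw (0,0.55) -- (0,1.0) node[above] {$D(c_\alpha,\kappa)$};
\end{tikzpicture}
\caption{The gate, drawn schematically with a round old disk (dotted). The preimage of the invariant subdisk $\Delta_\alpha(t)$ (dark) consists of itself and its reflection in the critical point $c_\alpha$ (light). The neighborhood $U$ of the old disk meets its own reflection only inside $D(c_\alpha,\kappa)$, which the dark set avoids. Hence the light set misses $U$, and an orbit that stays in $U$ cannot enter the dark set from outside.}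
\label{fig:gate}
\end{figure}

\begin{lemma}\label{lem:gate}
Let $0<t\le r(\alpha)$, $\kappa>0$ and $U\subset\mathbb C$ satisfy
\[
\Delta_\alpha(t)\subset U,\qquad U\cap\iota_\alpha(U)\subset D(c_\alpha,\kappa),\qquad\Delta_\alpha(t)\cap D(c_\alpha,\kappa)=\emptyset .
\]
If $x\notin\Delta_\alpha(t)$ and the orbit of $x$ under $P_\alpha$ stays in $U$, then it never enters $\Delta_\alpha(t)$.
\end{lemma}

\begin{proof}
Otherwise let $i\ge1$ be the first entrance time and $u=P_\alpha^{i-1}(x)\in U$. Since $u\notin\Delta_\alpha(t)$, \eqref{eq:preimage} gives $\iota_\alpha(u)\in\Delta_\alpha(t)\subset U$. So $u\in U\cap\iota_\alpha(U)\subset D(c_\alpha,\kappa)$. The reflection preserves this disk, so $\iota_\alpha(u)\in\Delta_\alpha(t)\cap D(c_\alpha,\kappa)=\emptyset$, a contradiction.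
\end{proof}

The third hypothesis is what keeps the gate closed. If $\alpha$ is of bounded type, $t=r(\alpha)$ and $U$ is any open neighborhood of $\overline\Delta_\alpha$, then points of $\iota_\alpha(\Delta_\alpha)$ near $c_\alpha$ lie in $U\setminus\Delta_\alpha$ and enter $\Delta_\alpha$ in one step.

Here is how the lemma will be used. Almost every point of $G(\gamma,s)$ lands, under $P_\gamma$, in the annulus $\Delta_\gamma\setminus\varphi_\gamma(\overline D_s)$, so it is enough to follow a compact part $Q$ of this annulus. Let $U$ be a thin neighborhood of $\overline\Delta_\gamma$, let $\alpha\in S_N$ be near $\gamma$ with $\Delta_\alpha\subset U$, and let $t$ be the largest level for which $\Delta_\alpha(t)$ avoids $D(c_\alpha,\kappa)$. This subdisk touches the circle of radius $\kappa$ because $c_\alpha\in\partial\Delta_\alpha$. By the lemma, a point $x\in Q$ lies in $G(\alpha,t)$ unless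
\begin{itemize}
\item[(L1)] its $P_\alpha$-orbit leaves $U$, or
\item[(L2)] it lies in $\Delta_\alpha$.
\end{itemize}
The next two sections provide the tools to make both exceptional sets small.

\section{Most orbits stay near the old disk}\label{sec:stay}

To bound (L1) we first extract from (B) perturbations that lose no area of the filled Julia set, and then show that for such perturbations few points of $\Delta_\gamma$ can wander away.

\begin{lemma}\label{lem:admissible}
For $\gamma\in S_N$ and $0<\sigma<r(\gamma)$ there are $\alpha_n\in S_N$ with $\alpha_n\to\gamma$, $r(\alpha_n)\to\sigma$ and $\liminf\operatorname{area}K_{\alpha_n}\ge\operatorname{area}K_\gamma$.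
\end{lemma}

\begin{proof}
Let $0<\rho_n'<\sigma<\rho_n<r(\gamma)$ with $\rho_n'\uparrow\sigma$ and $\rho_n\downarrow\sigma$, and take $\alpha_n$ from (B) for $\rho_n'$, $\rho_n$ and $1/n$. Then $\alpha_n\to\gamma$ and $r(\alpha_n)\to\sigma$. We split $K_{\alpha_n}$ into $G(\alpha_n,\rho_n')$ and its complement. For the first part, (B) and Lemma~\ref{lem:levels}(b) give
\[
\liminf\operatorname{area}G(\alpha_n,\rho_n')\ge\lim\,(1-1/n)\operatorname{area}G(\gamma,\rho_n)=\operatorname{area}G(\gamma,\sigma).
\]
For the second part, let $z\in K_\gamma\setminus G(\gamma,\sigma)$. Then $P_\gamma^m(z)\in\Delta_\gamma(\rho)$ for some $m$ and $\rho<\sigma$. By Lemma~\ref{lem:limits}(c), $P_{\alpha_n}^m(z)\in\Delta_{\alpha_n}(\rho)$ for large $n$, and $\rho<\rho_n'$ for large $n$, so $z\in K_{\alpha_n}\setminus G(\alpha_n,\rho_n')$ for all large $n$. By Fatou's lemma,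
\[
\liminf\operatorname{area}(K_{\alpha_n}\setminus G(\alpha_n,\rho_n'))\ge\operatorname{area}(K_\gamma\setminus G(\gamma,\sigma)).
\]
Adding the two estimates gives the claim.
\end{proof}

Staying in $K_{\alpha_n}$ is weaker than staying near $\Delta_\gamma$. The gap is closed by a density argument. When an orbit leaves $V^\tau(\gamma)$, it is at a definite distance from the postcritical set by (C), so a region of fixed shape around the exit point, reaching out to the escaping points, can be pulled back with bounded distortion. This puts a definite proportion of escaping points next to the starting point. But escaping points are rare in $\Delta_\gamma$.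

We use three textbook facts. \emph{Koebe distortion:} for a domain $W\subset\mathbb C$ and a compact $X\subset W$ there is $C_1$ such that $|H'(w)|\le C_1|H'(w')|$ for all $w,w'\in X$ and all univalent $H:W\to\mathbb C$. \emph{Koebe's one-quarter theorem:} if $H$ is univalent on $D(a,R)$, then $H(D(a,R))\supset D(H(a),R|H'(a)|/4)$. \emph{Vitali's covering lemma:} every family of disks $D(z,R_z)$, $z\in E$, with bounded radii has a countable disjoint subfamily $D(z_i,R_{z_i})$ with $E\subset\bigcup_iD(z_i,5R_{z_i})$.

\begin{lemma}\label{lem:stay}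
Let $\gamma,\alpha_n\in S_N$, $\alpha_n\to\gamma$, $\liminf\operatorname{area}K_{\alpha_n}\ge\operatorname{area}K_\gamma$, and $0<\tau<1$. Then
\[
\operatorname{area}\{z\in\Delta_\gamma:\ P_{\alpha_n}^m(z)\notin V^\tau(\gamma)\ \text{for some }m\ge0\}\to0 .
\]
\end{lemma}

\begin{proof}
Write $P_n=P_{\alpha_n}$, $K_n=K_{\alpha_n}$, $\Psi=\Psi_\gamma$, $V^\tau=V^\tau(\gamma)$. By the hypothesis on areas and Lemma~\ref{lem:limits}(a),
\begin{equation}\label{eq:loss}
\operatorname{area}(K_\gamma\setminus K_n)=\operatorname{area}K_\gamma-\operatorname{area}K_n+\operatorname{area}(K_n\setminus K_\gamma)\to0 .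
\end{equation}
Let $F\subset\Delta_\gamma$ be compact and let $E_n=F\cap\bigcup_mP_n^{-m}(\mathbb C\setminus V^\tau)$, a Borel set. Since $\operatorname{area}(\Delta_\gamma\setminus F)$ can be made arbitrarily small, it suffices to prove $\operatorname{area}E_n\to0$. By (C) we may assume $\mathrm{PC}_{\alpha_n}\subset V^{\tau/2}$ for all $n$.

\emph{Step 1: escaping points near each point of $E_n$.} For $z\in E_n$ let $m\ge1$ be minimal with $y=P_n^m(z)\notin V^\tau$. Then $y\in P_n(V^\tau)$, which lies in a bounded set independent of $n$, so $y=\Psi(e^{i\vartheta}w_y)$ with $\vartheta$ real and $w_y\in[1+\tau,R_2]$, where $R_2$ is fixed. Fix $R_1\ge R_2$ with $3R_1/4>1+\tau/2$ and $|\Psi|>2$ on $\{|w|\ge3R_1/4\}$, and set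
\[
W=\{|w|>1+\tau/2\}\setminus(-\infty,0),\qquad B=D(R_1,R_1/4),\qquad X=[1+\tau,R_1]\cup\overline B .
\]
The domain $W$ is simply connected (the logarithm maps it onto a half-strip), and $X\subset W$ is compact. The domain $\Psi(e^{i\vartheta}W)$ is simply connected, contains $y$, and is disjoint from $V^{\tau/2}\supset\mathrm{PC}_{\alpha_n}$. By (E3) there is a holomorphic $H:W\to\mathbb C$ with
\[
P_n^m(H(w))=\Psi(e^{i\vartheta}w),\qquad H(w_y)=z ,
\]
and $H$ is univalent because the right side is. Every point of $X$ is joined to $w_y$ by a path in $X$ of length less than $2R_1$ (along the real axis to $R_1$, then along a radius). So $H(X)\subset D(z,R_z)$, where $R_z=C|H'(w_y)|$ and $C=2R_1C_1$. By the one-quarter theorem, $H(B)$ contains a disk of radius $R_1|H'(R_1)|/16\ge cR_z$, where $c=1/(32C_1^2)$. The constants depend only on $(W,X)$. For $w\in B$ we have $|P_n^m(H(w))|>2$, so $H(B)\cap K_n=\emptyset$. Therefore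
\begin{equation}\label{eq:density}
\operatorname{area}(D(z,R_z)\setminus K_n)\ge\pi c^2R_z^2 .
\end{equation}

\emph{Step 2: $\sup_{z\in E_n}R_z\to0$.} This is needed because \eqref{eq:loss} controls escaping points only inside $K_\gamma$, so the disks $D(z,R_z)$ must lie in $\Delta_\gamma$. Suppose that along a subsequence there are $z_n\in E_n$ with $R_{z_n}\ge\rho_0>0$, with data $H_n,m_n,\vartheta_n,w_n$. For each fixed $m$, the compact sets $P_\gamma^j(F)$, $j\le m$, lie in $\Delta_\gamma\subset V^\tau$, so $P_n^j(F)\subset V^\tau$ for $j\le m$ and large $n$; hence $m_n\to\infty$. For compact $Y\subset W$ there is $R\ge2$ with $\Psi(e^{i\vartheta}Y)\subset D_R$ for all $\vartheta$, and then $H_n(Y)\subset D_R$ by (E1). So the $H_n$ form a normal family. Passing to a subsequence, $H_n\to H$ locally uniformly and $w_n\to w_\infty\in[1+\tau,R_2]$. Since $|H'(w_\infty)|\ge\rho_0/C$, the limit $H$ is univalent by Hurwitz's theorem, and $H(w_\infty)=\lim z_n\in F\subset\Delta_\gamma$.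

We claim $H(W)\subset K_\gamma$. Let $x=H(w)$ and $Y=\overline D(w,\delta)\subset W$. By (R), $x=H_n(\omega_n)$ with $\omega_n\in Y$ for large $n$, so $P_n^{m_n}(x)=\Psi(e^{i\vartheta_n}\omega_n)$ stays bounded. As $m_n\to\infty$, (E1) gives $x\in K_\gamma$. Now $H(W)$ is an open connected subset of $K_\gamma$ that meets $\Delta_\gamma$, so $H(W)\subset\Delta_\gamma$. By (R), $H_n(B)$ contains, for large $n$, a fixed disk about $H(R_1)\in\Delta_\gamma$, which we may take inside $\Delta_\gamma$. This disk lies in $K_\gamma\setminus K_n$, contradicting \eqref{eq:loss}.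

\emph{Step 3: covering.} By Step 2, for large $n$ all disks $D(z,R_z)$, $z\in E_n$, lie in $\Delta_\gamma$. Take a Vitali subfamily. By \eqref{eq:density} and disjointness,
\[
\operatorname{area}E_n\le25\pi\sum_iR_{z_i}^2\le\frac{25}{c^2}\sum_i\operatorname{area}(D(z_i,R_{z_i})\setminus K_n)\le\frac{25}{c^2}\operatorname{area}(\Delta_\gamma\setminus K_n),
\]
which tends to $0$ by \eqref{eq:loss}.
\end{proof}

\section{Rigid continua}\label{sec:rigid}

The loss (L2) is the area of $\Delta_\alpha\cap Q$. Since $r(\alpha)$ will be barely above $s$ and $\Delta_\alpha(s)$ will be close to $\Delta_\gamma(s)$, one expects the rest of $\Delta_\alpha$ to be thin. But the conformal radius alone does not bound the area: a large region attached to a disk by a narrow channel hardly changes the conformal radius. Nor does (C) help after a single perturbation: it confines $\Delta_\alpha$ to a neighborhood of $\overline\Delta_\gamma$, which contains all of $Q$.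

The remedy is to perturb repeatedly, obtaining parameters $\beta_j\to\beta_\infty$ with $r(\beta_\infty)=s$, and to look at the set on which the disks $\Delta_{\beta_j}$ accumulate. On each closed disk $\overline\Delta_{\beta_j}$ some high iterate is almost the identity, and this property can be passed to the limit. The following lemma then places the accumulation set inside $\Delta_{\beta_\infty}\cup\mathrm{PC}_{\beta_\infty}$, where the first set misses $Q$ and the second is null by (D).

A \emph{continuum} is a nonempty compact connected set; a nested intersection of continua is a continuum. We use the \emph{boundary bumping} fact: if $F$ is a nonempty closed proper subset of a continuum $\Lambda$, then every component of $F$ meets the boundary of $F$ relative to $\Lambda$.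

\begin{lemma}\label{lem:rigid}
Let $r(\theta)>0$, let $\Lambda\subset\mathbb C$ be a continuum containing $0$, and let $k_i\to\infty$ be integers with $\sup_{x\in\Lambda}|P_\theta^{k_i}(x)-x|\to0$. Then $\Lambda\subset\Delta_\theta\cup\mathrm{PC}_\theta$.
\end{lemma}

\begin{proof}
Write $P=P_\theta$ and let $z\in\Lambda$. Since $P^{k_i}(z)\to z$, the orbit does not tend to infinity, so $z\in K_\theta$ by (E1). If $z\in\operatorname{int}K_\theta$, then $P^{k_i}(z)\in\Delta_\theta$ for large $i$ by \eqref{eq:interior}, so $z\in\overline\Delta_\theta$; a disk about $z$ inside $K_\theta$ meets the component $\Delta_\theta$ of $\operatorname{int}K_\theta$, so $z\in\Delta_\theta$.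

Suppose now that $z\in J_\theta\setminus\mathrm{PC}_\theta$. Then $z\ne0$ and $|z|\le2$. Choose $0<\rho<\min(|z|,1/2)$ such that $\Omega=D(z,2\rho)$ misses $\mathrm{PC}_\theta$; note $\Omega\subset D_3$. The set $F=\Lambda\cap\overline D(z,\rho)$ is closed and does not contain $0$, and its boundary relative to $\Lambda$ lies on the circle $|x-z|=\rho$. So the component $Y$ of $F$ that contains $z$ meets this circle; it is a continuum with more than one point.

Let $i$ be so large that $|P^{k_i}-\mathrm{id}|<\rho$ on $\Lambda$. Then $P^{k_i}(Y)\subset\Omega$. By (E3) there is a branch $h_i$ of $P^{-k_i}$ on $\Omega$ with $h_i(P^{k_i}(z))=z$. The set $Y_i=\{x\in Y:h_i(P^{k_i}(x))=x\}$ is closed and contains $z$. It is also open in $Y$: if $x\in Y_i$, then $P^{k_i}$ is injective near $x$ because $P^{k_i}(x)\in\Omega$ is not a critical value, and for $x'\in Y$ near $x$ the points $x'$ and $h_i(P^{k_i}(x'))$ are both near $x$ and have the same image. Hence $Y_i=Y$.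

By (E1), $h_i(\Omega)\subset D_3$, so along a subsequence $h_i\to h$ locally uniformly on $\Omega$. For $x\in Y$ we have $P^{k_i}(x)\to x$, so $h(x)=\lim h_i(P^{k_i}(x))=x$. The infinite compact set $Y\subset\Omega$ has an accumulation point in $\Omega$, so $h=\mathrm{id}$. By (R), a fixed disk about $z$ lies in $h_i(D(z,\rho))$ for large $i$ in the subsequence. Since $z\in\partial K_\theta$, this disk contains a point $x\notin K_\theta$. Then $P^{k_i}(x)\in D(z,\rho)$ for infinitely many $i$, although the orbit of $x$ tends to infinity. This contradiction shows $z\in\mathrm{PC}_\theta$.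
\end{proof}

Connectedness is essential. For $\theta$ of bounded type, the set $\Lambda=\{0,1-\lambda_\theta\}$ consists of the two fixed points, so all iterates are the identity on it, but $1-\lambda_\theta\notin\overline\Delta_\theta=\Delta_\theta\cup\mathrm{PC}_\theta$, since $0$ is the only fixed point of $P_\theta$ in $\overline\Delta_\theta$.

\section{Approaching the critical point}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $\gamma\in S_N$, $0<s<r(\gamma)$, $\eta>0$ and $\kappa_0>0$. There are $\alpha\in S_N$ and $t>0$ such that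
\[
|\alpha-\gamma|<\eta,\qquad s<t<r(\alpha)<s+\eta,\qquad\operatorname{dist}(c_\alpha,\Delta_\alpha(t))<\kappa_0,
\]
\[
\operatorname{area}G(\alpha,t)\ge\operatorname{area}G(\gamma,s)-\eta .
\]
\end{proposition}

\begin{proof}
All data that depend on $\gamma$ alone (the gate, the set $Q$, the tolerances) are fixed first. Then we build the sequence $\beta_j$, keeping (L1) under control at every stage, show that (L2) tends to $0$, and stop at a large $j$.

\medskip\noindent\textbf{Step 0: data attached to $\gamma$.}

\emph{The gate.} Choose $0<\kappa<\kappa_0$ with $2\kappa<\operatorname{dist}(c_\gamma,\varphi_\gamma(\overline D_s))$. As $\tau\downarrow0$, the compact sets $\overline{V^\tau(\gamma)}\cap\iota_\gamma(\overline{V^\tau(\gamma)})$ decrease to $\overline\Delta_\gamma\cap\iota_\gamma(\overline\Delta_\gamma)=\{c_\gamma\}$. So there is $\tau_0\in(0,1)$ such that $U_0=V^{\tau_0}(\gamma)$ satisfies $\overline U_0\cap\iota_\gamma(\overline U_0)\subset D(c_\gamma,\kappa)$. For all $\alpha$ near $\gamma$,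
\begin{equation}\label{eq:gate}
U_0\cap\iota_\alpha(U_0)\subset D(c_\alpha,\kappa).
\end{equation}
Otherwise there are $\alpha_n\to\gamma$ and $u_n\in U_0\cap\iota_{\alpha_n}(U_0)$ with $|u_n-c_{\alpha_n}|\ge\kappa$, and a limit point $u$ lies in $\overline U_0\cap\iota_\gamma(\overline U_0)$ with $|u-c_\gamma|\ge\kappa$.

\emph{The mass to be saved.} Let $A=\Delta_\gamma\setminus\varphi_\gamma(\overline D_s)$, an open set with $P_\gamma(A)=A$. The sets $P_\gamma^{-M}(A)$ increase with $M$, and their union is $\{\ell_\gamma>s\}$. By \eqref{eq:Glevel} this is $G(\gamma,s)$ minus $J_\gamma$ and $\{\ell_\gamma=s\}$, both null by (A) and Lemma~\ref{lem:levels}(b). So there are $M$ and a compact $Z\subset P_\gamma^{-M}(A)$ with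
\[
\operatorname{area}Z\ge\operatorname{area}G(\gamma,s)-\eta/2 .
\]
Let $Q\subset A$ be compact with $P_\gamma^M(Z)\subset\operatorname{int}Q$.

\emph{Tolerances.} Choose $0<d<\kappa/2$ with $\operatorname{dist}(Q,\varphi_\gamma(\overline D_s))>2d$. By (E4) choose $\delta>0$ such that $\operatorname{area}S\le2\delta$ implies $\operatorname{area}P_\alpha^{-M}(S)\le\eta/2$ for all $\alpha$. Let $I_0$ be a closed interval centered at $\gamma$, of radius $<\eta$, such that every $\alpha\in I_0$ satisfies \eqref{eq:gate}, $P_\alpha^M(Z)\subset Q$ and $|c_\alpha-c_\gamma|<\kappa/4$. Finally, let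
\[
Q_\alpha=\{x\in Q:\ P_\alpha^m(x)\in U_0\ \text{for all }m\ge0\},
\]
the Borel set of points of $Q$ that avoid the loss (L1).

\medskip\noindent\textbf{Step 1: the sequence $\beta_j$.} Put $\beta_0=\gamma$. We construct $\beta_j\in S_N$, closed intervals $I_j$ with $\beta_j\in\operatorname{int}I_j$, neighborhoods $U_j=V^{\tau_j}(\beta_j)$ of $\overline\Delta_{\beta_j}$ with $0<\tau_j<1$, and integers $k_j\ge j$, such that for $j\ge1$:
\begin{itemize}
\item[(a)] $r(\beta_j)>s$, and $r(\alpha)<s+2^{-j}\eta$ for all $\alpha\in I_j$;
\item[(b)] $I_j\subset I_{j-1}$, and $I_j$ has length $\le2^{-j}$;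
\item[(c)] $\overline U_j\subset U_{j-1}$;
\item[(d)] $|P_\alpha^{k_j}(x)-x|<2^{-j}$ for all $x\in U_j$ and $\alpha\in I_j$;
\item[(e)] $|\varphi_{\beta_j}-\varphi_{\beta_{j-1}}|<2^{-j}d$ on $\overline D_s$;
\item[(f)] $\operatorname{area}(Q\setminus Q_{\beta_j})\le(1-2^{-j})\delta$.
\end{itemize}
Conditions (a), (b), (e) are those of Section~\ref{sec:shrink}; (c) and (d) prepare Lemma~\ref{lem:rigid}; (f) bounds (L1). To pass from $j$ to $j+1$ we use only $r(\beta_j)>s$, $\beta_j\in\operatorname{int}I_j$, $U_j\subset U_0$ and (f). These hold for $j=0$; (f) holds because $Q\subset\Delta_\gamma\subset U_0$ and $\Delta_\gamma$ is invariant, so $Q_\gamma=Q$.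

Given stage $j$, write $\beta=\beta_j$. Choose $\sigma$ with $s<\sigma<\min(r(\beta),s+2^{-j-1}\eta)$ and let $\alpha_n\to\beta$ be the sequence of Lemma~\ref{lem:admissible} for $(\beta,\sigma)$. For large $n$ the following hold. First, $\alpha_n\in\operatorname{int}I_j$ and $s<r(\alpha_n)<s+2^{-j-1}\eta$. Second, $|\varphi_{\alpha_n}-\varphi_\beta|<2^{-j-1}d$ on $\overline D_s$, by Lemma~\ref{lem:limits}(b) and $s<\sigma$. Third, $\overline\Delta_{\alpha_n}\subset U_j$: by \eqref{eq:A} and (C), the Jordan curve $\partial\Delta_{\alpha_n}=\mathrm{PC}_{\alpha_n}$ lies in $U_j$, and the complement of $U_j$ is connected and unbounded, so it lies in the unbounded component of the complement of this curve.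

Next we prove (f) for $\alpha_n$. Points of $Q_\beta$ have bounded orbits and $J_\beta$ is null, so by \eqref{eq:interior} almost every point of $Q_\beta$ lies in the increasing union of the sets $P_\beta^{-m}(\Delta_\beta)$. Choose $m$ and a compact $X\subset Q_\beta\cap P_\beta^{-m}(\Delta_\beta)$ with $\operatorname{area}(Q_\beta\setminus X)<2^{-j-2}\delta$. The compact sets $P_\beta^i(X)$, $i\le m$, lie in the open set $U_0$, and $P_\beta^m(X)$ lies in the open set $\Delta_\beta$. So for large $n$ we have $P_{\alpha_n}^i(X)\subset U_0$ for $i\le m$ and $P_{\alpha_n}^m(X)\subset\Delta_\beta$. If $x\in X\setminus Q_{\alpha_n}$, its $P_{\alpha_n}$-orbit leaves $U_0$ after time $m$, so $P_{\alpha_n}^m(x)$ belongs to the set $E_n$ of points of $\Delta_\beta$ whose $P_{\alpha_n}$-orbit leaves $U_j\subset U_0$. By Lemma~\ref{lem:stay}, applied to $\beta$ and $U_j=V^{\tau_j}(\beta)$, $\operatorname{area}E_n\to0$, and by (E4) $\operatorname{area}(X\setminus Q_{\alpha_n})\le\operatorname{area}P_{\alpha_n}^{-m}(E_n)\to0$. Therefore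
\[
\operatorname{area}(Q\setminus Q_{\alpha_n})\le\operatorname{area}(Q\setminus Q_\beta)+\operatorname{area}(Q_\beta\setminus X)+\operatorname{area}(X\setminus Q_{\alpha_n})\le(1-3\cdot2^{-j-2})\delta+o(1),
\]
which is at most $(1-2^{-j-1})\delta$ for large $n$.

Let $\beta_{j+1}=\alpha_n$ for such an $n$, and write $\beta'=\beta_{j+1}$. The extension of $\varphi_{\beta'}$ to $\overline D_{r(\beta')}$ is uniformly continuous, $P_{\beta'}^k(\varphi_{\beta'}(\zeta))=\varphi_{\beta'}(\lambda_{\beta'}^k\zeta)$, and $\lambda_{\beta'}^k$ is arbitrarily close to $1$ for arbitrarily large $k$. So there is $k_{j+1}\ge j+1$ with $|P_{\beta'}^{k_{j+1}}-\mathrm{id}|<2^{-j-1}$ on the compact set $\overline\Delta_{\beta'}$. The inequality $|P_\alpha^{k_{j+1}}(x)-x|<2^{-j-1}$ defines an open set of pairs $(\alpha,x)$ containing $\{\beta'\}\times\overline\Delta_{\beta'}$, so (d) holds for small $\tau_{j+1}$ and $I_{j+1}$. For small $\tau_{j+1}$ we have (c), since $\overline\Delta_{\beta'}\subset U_j$. For small $I_{j+1}$ we have (b), and (a) since $\{r<s+2^{-j-1}\eta\}$ is open. This completes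 the construction.

Summing (e) gives $|\varphi_{\beta_j}-\varphi_\gamma|<d<\kappa/2$ on $\overline D_s$ for all $j$. Since $\beta_j\in I_0$,
\begin{equation}\label{eq:far}
\operatorname{dist}(c_{\beta_j},\varphi_{\beta_j}(\overline D_s))>2\kappa-\kappa/2-\kappa/4>\kappa .
\end{equation}

\medskip\noindent\textbf{Step 2: $\operatorname{area}(\Delta_{\beta_j}\cap Q)\to0$.} Let $\beta_\infty=\lim\beta_j$, the point of $\bigcap I_j$. By (a) and Lemma~\ref{lem:limits}(b),(d), $\beta_\infty$ is a Brjuno number with all partial quotients $\ge N$ and $r(\beta_\infty)=s$. On $D_s$ we have $\varphi_{\beta_\infty}=\lim\varphi_{\beta_j}$, so $|\varphi_{\beta_\infty}-\varphi_\gamma|\le d$. Since $\Delta_{\beta_\infty}=\varphi_{\beta_\infty}(D_s)$ and $Q$ is at distance $>2d$ from $\varphi_\gamma(\overline D_s)$,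
\[
Q\cap\Delta_{\beta_\infty}=\emptyset .
\]
This is where $r(\beta_\infty)=s$ is needed. Let $\Lambda=\bigcap_j\overline U_j$. By (c) it is a nested intersection of continua containing $0$, and $\Lambda\subset\overline U_{i+1}\subset U_i$. As $\beta_\infty\in I_i$, (d) gives $|P_{\beta_\infty}^{k_i}-\mathrm{id}|<2^{-i}$ on $\Lambda$ for all $i\ge1$. By Lemma~\ref{lem:rigid}, $\Lambda\cap Q\subset\mathrm{PC}_{\beta_\infty}$, which is null by (D). The compact sets $\overline U_j\cap Q$ decrease to $\Lambda\cap Q$, so $\operatorname{area}(\Delta_{\beta_j}\cap Q)\le\operatorname{area}(\overline U_j\cap Q)\to0$.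

\medskip\noindent\textbf{Step 3: raising the level.} Fix $j\ge1$ with $\operatorname{area}(\Delta_{\beta_j}\cap Q)\le\delta$ and put $\alpha=\beta_j$. Then $|\alpha-\gamma|<\eta$ and $s<r(\alpha)<s+\eta$. Let
\[
t=\sup\{\rho<r(\alpha):\ \Delta_\alpha(\rho)\cap D(c_\alpha,\kappa)=\emptyset\}.
\]
If $\rho<r(\alpha)$ and the compact set $\varphi_\alpha(\overline D_\rho)$ is at distance $>\kappa$ from $c_\alpha$, then the same holds for slightly larger $\rho$, by uniform continuity of $\varphi_\alpha$ on a slightly larger closed disk; so $t>\rho$. With \eqref{eq:far} this gives $t>s$. Since $c_\alpha\in\partial\Delta_\alpha$ by (A), the disk $D(c_\alpha,\kappa)$ contains some $\varphi_\alpha(\zeta)$, so $t\le|\zeta|<r(\alpha)$. Taking $\rho=t$ in the remark above shows $\operatorname{dist}(c_\alpha,\Delta_\alpha(t))\le\kappa<\kappa_0$. On the other hand $\Delta_\alpha(t)=\bigcup_{\rho<t}\Delta_\alpha(\rho)$ misses $D(c_\alpha,\kappa)$.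

The hypotheses of Lemma~\ref{lem:gate} hold with $U=U_0$: we have $\Delta_\alpha\subset U_j\subset U_0$ by (c), and \eqref{eq:gate} holds since $\alpha\in I_0$. Let $z\in Z$ and $x=P_\alpha^M(z)\in Q$, and suppose $x\in Q_\alpha\setminus\Delta_\alpha$. Then $z\in K_\alpha$ because the orbit of $x$ stays in $U_0$. The orbit of $x$ avoids $\Delta_\alpha(t)$ by Lemma~\ref{lem:gate}, and the points $P_\alpha^i(z)$, $i<M$, avoid it because $\Delta_\alpha(t)$ is invariant and $x\notin\Delta_\alpha(t)$. So $z\in G(\alpha,t)$. Thus
\[
Z\setminus G(\alpha,t)\subset P_\alpha^{-M}\big((Q\setminus Q_\alpha)\cup(\Delta_\alpha\cap Q)\big).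
\]
The set in parentheses has area at most $2\delta$ by (f) and the choice of $j$, so its preimage has area at most $\eta/2$. Hence $\operatorname{area}G(\alpha,t)\ge\operatorname{area}Z-\eta/2\ge\operatorname{area}G(\gamma,s)-\eta$.
\end{proof}

\section{The critical point on the boundary}\label{sec:final}

We iterate Proposition~\ref{prop:step} with $\kappa_0\to0$ and summable losses. One point needs care: the closeness of $\Delta_{\gamma_k}(s_k)$ to the critical point must persist in the limit. We record it by a single point $\zeta_k$ with $|\zeta_k|<s_k$ and use that all later levels are larger than $s_k$.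

\begin{proof}[Proof of Theorem~\ref{thm:strong}(i)]
Put $\gamma_0=\gamma$, $s_0=s$. We construct $\gamma_k\in S_N$, levels $0<s_k<r(\gamma_k)$, closed intervals $I_k$ with $\gamma_k\in\operatorname{int}I_k$, and for $k\ge1$ points $\zeta_k\in D_{s_k}$ with $|\varphi_{\gamma_k}(\zeta_k)-c_{\gamma_k}|<2^{-k}$.

Given $\gamma_k$, $s_k$, and for $k\ge1$ also $\zeta_k$ and $\gamma_k\in\operatorname{int}I_{k-1}$, choose $I_k$ of length $\le2^{-k}$, inside $I_{k-1}$ if $k\ge1$, such that every $\alpha\in I_k$ satisfies
\begin{itemize}
\item[(1)] $r(\alpha)<r(\gamma_k)+2^{-k}$;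
\item[(2)] if $k\ge1$ and $r(\alpha)\ge s_k$, then $|\varphi_\alpha(\zeta_k)-c_\alpha|<2^{-k}$.
\end{itemize}
Both hold near $\gamma_k$ by Lemma~\ref{lem:limits}(b); for (2), any sequence $\alpha_n\to\gamma_k$ with $r(\alpha_n)\ge s_k$ has $\varphi_{\alpha_n}(\zeta_k)-c_{\alpha_n}\to\varphi_{\gamma_k}(\zeta_k)-c_{\gamma_k}$. Choose $\eta_k$ with
\begin{equation}\label{eq:eta}
0<\eta_k\le2^{-k-2}\varepsilon,\qquad[\gamma_k-\eta_k,\gamma_k+\eta_k]\subset\operatorname{int}I_k,\qquad s_k+\eta_k<r(\gamma_k),
\end{equation}
and let $(\gamma_{k+1},s_{k+1})$ be the pair $(\alpha,t)$ given by Proposition~\ref{prop:step} for $(\gamma_k,s_k,\eta_k)$ and $\kappa_0=2^{-k-1}$. Then $\gamma_{k+1}\in\operatorname{int}I_k$, the point $\zeta_{k+1}$ exists, and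
\begin{equation}\label{eq:chain}
s_k<s_{k+1}<r(\gamma_{k+1})<s_k+\eta_k,\qquad\operatorname{area}G(\gamma_{k+1},s_{k+1})\ge\operatorname{area}G(\gamma_k,s_k)-\eta_k .
\end{equation}

Note $\sum_k\eta_k\le\varepsilon/2$. Let $\theta=\lim\gamma_k$, the point of $\bigcap I_k$; then $|\theta-\gamma|\le\sum\eta_k<\varepsilon$. By \eqref{eq:chain} the levels $s_k$ increase to a limit $r_*$ with $s<r_*\le s+\varepsilon/2$, and $0<r(\gamma_{k+1})-s_{k+1}<\eta_k$, so $r(\gamma_k)\to r_*$ as well. By Lemma~\ref{lem:limits}(b),(d), $\theta$ is a Brjuno number with all partial quotients $\ge N$ and $r(\theta)\ge r_*$; by (1), $r(\theta)\le r_*$. So $r(\theta)=r_*\in(s,s+\varepsilon)$.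

Since $\theta\in I_k$ and $r(\theta)>s_k$, (2) gives $|\varphi_\theta(\zeta_k)-c_\theta|<2^{-k}$ for all $k\ge1$. So $c_\theta\in\overline\Delta_\theta$, and $c_\theta\notin\Delta_\theta$; that is, $c_\theta\in\partial\Delta_\theta$. Lemma~\ref{lem:areaJ} with $t_k=s_k\to r(\theta)$ and \eqref{eq:chain} give
\[
\operatorname{area}J_\theta\ge\limsup_k\operatorname{area}G(\gamma_k,s_k)\ge\operatorname{area}G(\gamma,s)-\sum_k\eta_k\ge\operatorname{area}G(\gamma,s)-\varepsilon .
\]

It remains to find uncountably many $\theta$. By \eqref{eq:chain} and \eqref{eq:eta}, $r(\gamma_{k+1})<s_k+\eta_k<r(\gamma_k)$, so $\gamma_{k+1}\ne\gamma_k$. Repeat the same stage with a number $\eta_k'<\min(\eta_k,|\gamma_{k+1}-\gamma_k|)$, which also satisfies \eqref{eq:eta}. The new choice $\gamma_{k+1}'$ has $|\gamma_{k+1}'-\gamma_k|<|\gamma_{k+1}-\gamma_k|$, so $\gamma_{k+1}'\ne\gamma_{k+1}$, and the two intervals of the next stage can be taken disjoint. Doing this at every stage produces a binary tree of nested intervals. Each infinite branch is an instance of the construction above, and two different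 branches have limits in disjoint intervals. There are uncountably many branches.
\end{proof}

\begin{proof}[Proof of the last assertion of Theorem~\ref{thm:strong}]
Let $\gamma\in S_N$, $\varepsilon>0$ and $\delta>0$. By Lemma~\ref{lem:levels}(b) there is $s\in(0,r(\gamma))$ with $\operatorname{area}G(\gamma,s)\ge\operatorname{area}K_\gamma-\varepsilon/4$. By Lemma~\ref{lem:limits}(a) there is $0<\varepsilon_1\le\min(\delta,\varepsilon/4)$ such that $\operatorname{area}K_\alpha\le\operatorname{area}K_\gamma+\varepsilon/4$ whenever $|\alpha-\gamma|<\varepsilon_1$. Let $\alpha$ be given by (i), or by (ii), for $(\gamma,s,\varepsilon_1)$. Then $|\alpha-\gamma|<\delta$, $\operatorname{area}J_\alpha\ge\operatorname{area}K_\gamma-\varepsilon/2$, and $\operatorname{area}(\operatorname{int}K_\alpha)=\operatorname{area}K_\alpha-\operatorname{area}J_\alpha\le3\varepsilon/4$.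
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\gamma=[N,N,N,\dots]\in S_N$, any $s\in(0,r(\gamma))$, and $0<\varepsilon<\pi(r(\gamma)^2-s^2)$. By Lemma~\ref{lem:levels}(a), $\operatorname{area}G(\gamma,s)-\varepsilon>0$, so every $\theta$ given by Theorem~\ref{thm:strong}(i) is a Brjuno number with $c_\theta\in\partial\Delta_\theta$ and $\operatorname{area}J_\theta>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC} Buff and Ch\'eritat, \emph{Quadratic Julia sets with positive area}, Ann. of Math. 176 (2012).

\bibitem{Cheraghi} Cheraghi, Comm. Math. Phys. 322 (2013).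

\bibitem{Douady} Douady, S\'em. Bourbaki 677.

\bibitem{Petersen} Petersen, Acta Math. 177 (1996).

\bibitem{QQ} Jianyong Qiao and Hongyu Qu, \emph{Arithmetic conditions for Julia sets to have positive area}, arXiv:2608.24316 (2026).

\end{thebibliography}
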